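\title{Polynomial growth of the multilinear Bohnenblust--Hille constants for Lorentz spaces}

\begin{abstract}
The Bohnenblust--Hille inequality bounds the $\ell_{2m/(m+1)}$-norm of the coefficients of an $m$-linear form on $\ell_\infty^n\times\dots\times\ell_\infty^n$ by the norm of the form, with a constant that is independent of $n$ and grows at most polynomially in $m$. The inequality remains true for the larger Lorentz norm of $\ell_{2m/(m+1),1}$. We show that the constants of the Lorentz inequality also grow polynomially, which answers a question of Defant and Masty{\l}o: they exceed the $\ell_{2m/(m+1)}$-constants by at most a factor $7m^{3/2}$, and they are at least $\sqrt m/16$. As a consequence, the Bohnenblust--Hille constant of every symmetric sequence space is determined by its fundamental function up to a factor polynomial in $m$.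
\end{abstract}

\section{The question and the results}\label{sec:intro}

Scalars are complex throughout. Let $m,n\in\mathbb N$ and $[n]=\{1,\dots,n\}$. A matrix $a=(a_{\mathbf i})_{\mathbf i\in[n]^m}$ with $m$ indices $\mathbf i=(i_1,\dots,i_m)$ defines the $m$-linear form
\[
L_a(x^1,\dots,x^m)=\sum_{\mathbf i\in[n]^m}a_{\mathbf i}\,x^1_{i_1}\cdots x^m_{i_m},\qquad x^1,\dots,x^m\in\mathbb C^n,
\]
and we put
\[
\|a\|_\infty=\sup\bigl\{|L_a(x^1,\dots,x^m)|:\ \|x^k\|_\infty\le1,\ 1\le k\le m\bigr\}.
\]
This is the norm of the form, not the largest entry of $a$. For $m=1$ one chooses unimodular $x_i$ with $a_ix_i=|a_i|$ and finds $\|a\|_\infty=\sum_i|a_i|$. For $m\ge2$ the $n^m$ coefficients face only $mn$ free phases, and $\|a\|_\infty$ can be much smaller than $\sum_{\mathbf i}|a_{\mathbf i}|$. A Bohnenblust--Hille inequality names a norm of the coefficients that is still controlled by $\|a\|_\infty$, uniformly in $n$.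

For a bounded family $x=(x_i)_{i\in I}$ let
\[
x_j^*=\inf\bigl\{\lambda>0:\ \operatorname{card}\{i\in I:|x_i|>\lambda\}<j\bigr\}
\]
be its non-increasing rearrangement, where $1\le j\le\operatorname{card}I$ if $I$ is finite and $j\in\mathbb N$ otherwise. Thus $x_1^*$ is the largest modulus, $x^*_2$ the second largest, and so on. For $1\le p<\infty$ the Lorentz space $\ell_{p,1}(I)$ consists of all $x$ with
\[
\|x\|_{\ell_{p,1}}=\sum_k x_k^*\bigl(k^{1/p}-(k-1)^{1/p}\bigr)<\infty .
\]
For a Banach sequence space $X$, defined over arbitrary index sets, let $\mathrm{BH}_X(m)\in[1,\infty]$ be the best constant $C\ge1$ such that $\|(a_{\mathbf i})_{\mathbf i\in[n]^m}\|_X\le C\|a\|_\infty$ for all $n$ and all $a$. Only finite index sets enter this definition. We write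
\[
p_m=\frac{2m}{m+1},\qquad \mathrm B(m)=\mathrm{BH}_{\ell_{p_m}}(m).
\]
The following results are known.
\begin{itemize}
\item[(a)] (Bohnenblust--Hille) $\mathrm B(m)<\infty$ for every $m$.
\item[(b)] (Blei--Fournier) $\mathrm{BH}_{\ell_{p_m,1}}(m)<\infty$ for every $m$.
\item[(c)] (Bayart--Pellegrino--Seoane) There is $\kappa>1$ with $\mathrm B(m)\le\kappa\,m^{(1-\gamma)/2}$ for all $m$, where $\gamma$ is the Euler--Mascheroni constant.
\item[(d)] The identity $\ell_p(I)\to\ell_{p,1}(I)$ has norm at most $C\log(1+\operatorname{card}I)$ for all finite nonempty $I$, with a uniform constant $C$. Consequently there are $C_0>0$ and $\delta_0>1$ with $\|a\|_{\ell_{p_m,1}}\le C_0m^{\delta_0}\log(n+1)\|a\|_\infty$ for all $m$, $n$ and $a$.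
\end{itemize}
So (b) is free of $n$ but gives no bound in $m$, while (d) is polynomial in $m$ at the price of a factor $\log(n+1)$. Defant and Masty{\l}o \cite{DM} ask whether one can have both:
\begin{quote}
\emph{Is there a constant $\delta>0$ such that $\mathrm{BH}_{\ell_{p_m,1}}(m)\le m^\delta$ for every $m$?}
\end{quote}
The norms of $\ell_p$ and $\ell_{p,1}$ agree on families whose nonzero entries all have the same modulus, and the Lorentz norm is much larger only when the entries are spread over many scales (Section~\ref{sec:lorentz}). The question therefore asks how many scales a form of norm one can carry. Section~\ref{sec:bilinear} contains a hint in each direction. The elementary argument that proves (b) there for $m=2$ cannot give polynomial constants for large $m$. On the other hand, for block diagonal matrices each scale contributes separately to $\|a\|_\infty$, so that many scales are not free. The second hint points to the right answer.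

\begin{theorem}\label{thm:upper}
For all $m\ge2$,
\[
\mathrm{BH}_{\ell_{p_m,1}}(m)\le7\,m^{3/2}\,\mathrm B(m)\le7\kappa\,m^{2-\gamma/2}.
\]
Consequently $\mathrm{BH}_{\ell_{p_m,1}}(m)\le m^\delta$ for all $m\ge1$, with $\delta=2-\frac\gamma2+\log_2(7\kappa)$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For all $m\ge1$, $\ \mathrm{BH}_{\ell_{p_m,1}}(m)\ge\frac1{16}\sqrt m$.
\end{theorem}

The growth is thus polynomial, with exponent between $\frac12$ and $2-\frac\gamma2$; we do not determine the exact exponent. Of the known results, only (c) is used, and only for the second inequality of Theorem~\ref{thm:upper}.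

Call a Banach sequence space $X$ \emph{symmetric} if on finite index sets its norm is monotone in the moduli ($|x|\le|y|$ implies $\|x\|_X\le\|y\|_X$) and depends only on the nonzero part of $x^*$. Its \emph{fundamental function} is $\varphi_X(k)=\|\mathbf 1_A\|_X$ for $\operatorname{card}A=k$; it is non-decreasing by monotonicity, and we normalize $\varphi_X(1)=1$. Put
\[
\Phi_m(X)=\sup_{k\ge1}\varphi_X(k)\,k^{-1/p_m}\in[1,\infty].
\]

\begin{theorem}\label{thm:symmetric}
Let $X$ be a symmetric Banach sequence space and let $\delta$ be as in Theorem~\ref{thm:upper}. Then for all $m\ge1$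
\[
\tfrac12\,\Phi_m(X)\le\mathrm{BH}_X(m)\le m^\delta\,\Phi_m(X).
\]
In particular $\mathrm{BH}_X(m)<\infty$ if and only if $\Phi_m(X)<\infty$, and $\ell_{p_m,1}$ is the smallest symmetric space with a Bohnenblust--Hille inequality of order $m$: it has one, and if $\mathrm{BH}_X(m)<\infty$, then $\|x\|_X\le\Phi_m(X)\|x\|_{\ell_{p_m,1}}$ on all finite index sets, with $\Phi_m(X)<\infty$.
\end{theorem}

The proof of Theorem~\ref{thm:upper} combines two estimates with complementary defects. The mixed $\ell_1(\ell_2)$-inequality (Lemma~\ref{lem:mixed}) handles all scales at once, but its constant is exponential in $m$; we use it only on sets of indices where an exponential gain compensates. The $\ell_{p_m}$-inequality has a polynomial constant but controls the Lorentz norm only on a limited range of scales; we use it on diagonal blocks whose logarithmic width is polynomial in $m$, and these blocks add up in $\ell_1$-fashion (Lemma~\ref{lem:blocks}).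

\section{The Lorentz norm and flat matrices}\label{sec:lorentz}

Fix $m$ and write $p=p_m$, so that
\[
\frac1p=\frac12+\frac1{2m},\qquad\frac1{p'}=1-\frac1p=\frac{m-1}{2m},\qquad w_r=r^{1/p}-(r-1)^{1/p}\quad(r\in\mathbb N).
\]
Let $x$ be a family on a finite set $I$. Enumerate $I$ so that $|x_i|$ is non-increasing, and call the position $r(i)$ of $i$ its \emph{rank}. Distinct elements have distinct ranks, and $\|x\|_{\ell_{p,1}}=\sum_i|x_i|w_{r(i)}$. The weights $w_r$ are non-increasing because $t\mapsto t^{1/p}$ is concave. By the rearrangement inequality, $\|x\|_{\ell_{p,1}}$ is the maximum of $\sum_i|x_i|w_{\rho(i)}$ over all enumerations $\rho$ of $I$, which shows that it is a norm. It is symmetric, and telescoping gives $\varphi_{\ell_{p,1}}(k)=k^{1/p}=\varphi_{\ell_p}(k)$. Among symmetric norms with this fundamental function it is the largest.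

\begin{lemma}\label{lem:layers}
If $X$ is symmetric, then $\|x\|_X\le\Phi_m(X)\|x\|_{\ell_{p,1}}$ for every $x$ on a finite index set. In particular $\|x\|_{\ell_p}\le\|x\|_{\ell_{p,1}}$.
\end{lemma}

\begin{proof}
Let $N=\operatorname{card}I$, $x^*_{N+1}=0$, and let $A_k$ be the set of elements of rank at most $k$. Then $|x|=\sum_{k\le N}(x_k^*-x_{k+1}^*)\mathbf 1_{A_k}$ with nonnegative coefficients. The triangle inequality and summation by parts give
\[
\|x\|_X\le\sum_{k\le N}(x_k^*-x^*_{k+1})\varphi_X(k)\le\Phi_m(X)\sum_{k\le N}(x_k^*-x^*_{k+1})k^{1/p}=\Phi_m(X)\sum_{k\le N}x_k^*w_k .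
\]
For $X=\ell_p$ we have $\Phi_m(X)=1$.
\end{proof}

In the opposite direction the loss on a set of indices depends only on the ratio between its largest and its smallest rank. This is part (iii) of the next lemma, where $m\ge2$ makes $p'$ finite.

\begin{lemma}\label{lem:weights}
Let $m\ge2$.
\begin{itemize}
\item[(i)] $w_r\le r^{-1/p'}$; that is, $w_r^2\le r^{-(m-1)/m}$ and $w_r^{p'}\le1/r$.
\item[(ii)] $\sum_{r\le R}w_r^2\le mR^{1/m}$ for $R\ge1$.
\item[(iii)] Let $0<\alpha\le\beta$, and let $S\subset I$ satisfy $\alpha\le r(i)\le \beta$ for all $i\in S$. Then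
\[
\sum_{i\in S}|x_i|w_{r(i)}\le\bigl(1+\ln(\beta/\alpha)\bigr)^{1/p'}\|x\mathbf 1_S\|_{\ell_p}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $1/p\le1$, we have $(1-1/r)^{1/p}\ge1-1/r$, so $w_r=r^{1/p}\bigl(1-(1-1/r)^{1/p}\bigr)\le r^{1/p-1}$.
(ii) By (i) the sum is at most $\int_0^Rt^{-1+1/m}\,dt=mR^{1/m}$.
(iii) Let $S\neq\emptyset$ and let $r_0\ge\alpha$ be the least rank in $S$. Ranks are distinct, so $\sum_{i\in S}w_{r(i)}^{p'}\le\frac1{r_0}+\sum_{r_0<r\le \beta}\frac1r\le1+\ln(\beta/r_0)\le 1+\ln(\beta/\alpha)$. Now apply H\"older's inequality.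
\end{proof}

With $S=I=[n]^m$, $\alpha=1$, $\beta=n^m$, part (iii) yields $\|a\|_{\ell_{p,1}}\le(1+m\ln n)^{1/p'}\mathrm B(m)\|a\|_\infty$, an estimate of the type (d). To remove $\ln n$ we must apply (iii) only to sets whose ranks lie in a window with $\ln(\beta/\alpha)$ polynomial in $m$.

The examples for the lower bounds come from one construction, in which the variables act as diagonal matrices between fixed operators on Hilbert space. For a matrix $A$ with two indices, $\|A\|_{2\to2}$ is its norm as an operator between complex Euclidean spaces.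

\begin{lemma}\label{lem:chain}
Let $d_1,\dots,d_m\le N$, let $A_k$ be a $d_k\times d_{k+1}$ matrix for $1\le k<m$, and let $u\in\mathbb C^{d_1}$, $v\in\mathbb C^{d_m}$. Define $a$ on $[N]^m$ by
\[
a_{\mathbf i}=u_{i_1}A_1(i_1,i_2)\cdots A_{m-1}(i_{m-1},i_m)\,v_{i_m}\quad\text{for }\mathbf i\in[d_1]\times\dots\times[d_m],
\]
and $a_{\mathbf i}=0$ elsewhere. Then $\|a\|_\infty\le\|u\|_2\,\|v\|_2\prod_{k<m}\|A_k\|_{2\to2}$.
\end{lemma}

\begin{proof}
Let $y^k\in\mathbb C^{d_k}$ consist of the first $d_k$ coordinates of $x^k$. Multiplying out shows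
\[
L_a(x^1,\dots,x^m)=u^T\operatorname{diag}(y^1)A_1\operatorname{diag}(y^2)\cdots A_{m-1}\operatorname{diag}(y^m)\,v,
\]
and $\|\operatorname{diag}(y^k)\|_{2\to2}=\|y^k\|_\infty\le1$.
\end{proof}

\begin{example}[the exponent $p_m$]\label{ex:fourier}
The Fourier matrix $F_d=(e^{2\pi\mathrm i st/d})_{s,t\in[d]}$ has unimodular entries and orthogonal columns of length $\sqrt d$, so $\|F_d\|_{2\to2}=\sqrt d$. Take $A_k=F_n$ and $u=v=(1,\dots,1)$. Then $|a_{\mathbf i}|=1$ on $[n]^m$ and $\|a\|_\infty\le n\cdot n^{(m-1)/2}=(n^m)^{1/p}$. Since $\|a\|_{\ell_q}=(n^m)^{1/q}$, no $\ell_q$ with $q<p_m$ satisfies a Bohnenblust--Hille inequality of order $m$. The example does not exclude $\ell_{p,1}$, because $\|a\|_{\ell_{p,1}}=(n^m)^{1/p}$ as well.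
\end{example}

\section{Slices and diagonal blocks}\label{sec:tools}

Let $m\ge2$. A \emph{Steinhaus variable} is a random variable $z$ uniformly distributed on the unit circle; $\mathbb Ez^j=0$ for every integer $j\ne0$. Both lemmas of this section average $L_a$ over such variables, which is where the proof of Theorem~\ref{thm:upper} uses complex scalars. The \emph{slices in direction $k$} are the sets $\{\mathbf i:i_k=t\}$, $t\in[n]$.

\begin{lemma}[mixed inequality]\label{lem:mixed}
Let $D=2^{(m-1)/2}$. For every $a$ on $[n]^m$ and every $k$,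
\begin{equation}\label{eq:mixed}
\sum_{t=1}^n\Bigl(\sum_{\mathbf i:\,i_k=t}|a_{\mathbf i}|^2\Bigr)^{1/2}\le D\,\|a\|_\infty .
\end{equation}
\end{lemma}

\begin{proof}
\emph{One group of variables.} Let $f=\sum_jc_jz_j$ with independent Steinhaus variables $z_j$. Then $\mathbb E|f|^2=\|c\|_2^2$. In the expansion of $\mathbb E|f|^4$ the factor $\mathbb E(z_iz_j\bar z_s\bar z_t)$ is $1$ if $(s,t)=(i,j)$ or $(s,t)=(j,i)$, and $0$ otherwise. Hence $\mathbb E|f|^4=2\sum_{i\ne j}|c_i|^2|c_j|^2+\sum_j|c_j|^4\le2\|c\|_2^4$. H\"older's inequality with exponents $\frac32$ and $3$, applied to $|f|^2=|f|^{2/3}|f|^{4/3}$, gives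
\[
\|c\|_2^2\le(\mathbb E|f|)^{2/3}(\mathbb E|f|^4)^{1/3}\le(\mathbb E|f|)^{2/3}\,2^{1/3}\|c\|_2^{4/3},
\]
that is, $\mathbb E|f|\ge2^{-1/2}\|c\|_2$.

\emph{Several groups.} Let $c$ be a matrix on $[n]^d$ and let $z^1,\dots,z^d$ be vectors whose $dn$ coordinates are independent Steinhaus variables. We claim $\mathbb E|L_c(z^1,\dots,z^d)|\ge2^{-d/2}\|c\|_2$. The case $d=1$ is done. For $d>1$ write $L_c=\sum_jg_jz^d_j$, where $g_j$ is the $(d-1)$-form in $z^1,\dots,z^{d-1}$ with coefficients $c^{(j)}=(c_{\mathbf i})_{i_d=j}$. Average first over $z^d$, then use $\mathbb E\|G\|_2\ge\|\mathbb EG\|_2$ for the random vector $G=(|g_j|)_j$, and finally the induction hypothesis: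
\[
\mathbb E|L_c|\ge2^{-1/2}\,\mathbb E\Bigl(\sum_j|g_j|^2\Bigr)^{1/2}\ge2^{-1/2}\Bigl(\sum_j(\mathbb E|g_j|)^2\Bigr)^{1/2}\ge2^{-d/2}\Bigl(\sum_j\|c^{(j)}\|_2^2\Bigr)^{1/2}.
\]

\emph{Conclusion.} Let $f_t$ be the $(m-1)$-form with coefficients $(a_{\mathbf i})_{i_k=t}$, so that $L_a=\sum_tx^k_tf_t$. For fixed unimodular values of the other variables, choose $|x^k_t|=1$ with $x^k_tf_t=|f_t|$; this gives $\sum_t|f_t|\le\|a\|_\infty$ pointwise. Taking expectations and using the claim with $d=m-1$ proves \eqref{eq:mixed}.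
\end{proof}

We use \eqref{eq:mixed} in dual form. Fix weights $b_{\mathbf i}\ge0$ and $\eta>0$. A set $S\subset[n]^m$ is \emph{$\eta$-thin} if $S\subset S_1\cup\dots\cup S_m$ for sets $S_k$ with
\[
\sum_{\mathbf i\in S_k:\,i_k=t}b_{\mathbf i}^2\le\eta\qquad(1\le k\le m,\ t\in[n]).
\]
The sets $S_k$ need not be disjoint. The Cauchy--Schwarz inequality in each slice and \eqref{eq:mixed} give $\sum_{\mathbf i\in S_k}|a_{\mathbf i}|b_{\mathbf i}\le\sqrt\eta\,D\|a\|_\infty$, hence
\begin{equation}\label{eq:thin}
\sum_{\mathbf i\in S}|a_{\mathbf i}|b_{\mathbf i}\le m\sqrt\eta\,D\,\|a\|_\infty\qquad\text{for every $\eta$-thin set }S.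
\end{equation}

\begin{lemma}[diagonal blocks]\label{lem:blocks}
Let $J$ be finite. For each $k$ let the sets $Q_{j,k}\subset[n]$, $j\in J$, be pairwise disjoint, and let $Q_j=Q_{j,1}\times\dots\times Q_{j,m}$. Then $\sum_{j\in J}\|a\mathbf 1_{Q_j}\|_\infty\le\|a\|_\infty$.
\end{lemma}

\begin{proof}
The form of $a\mathbf 1_{Q_j}$ depends only on the coordinates of $x^k$ in $Q_{j,k}$ and agrees with $L_a$ on vectors supported there. By compactness, and after multiplying one vector by a unimodular number, there are $x^{k,j}$ in the unit ball of $\ell_\infty^n$, supported in $Q_{j,k}$, with $L_a(x^{1,j},\dots,x^{m,j})=\|a\mathbf 1_{Q_j}\|_\infty$. Adding these vectors over $j$ produces unwanted off-diagonal terms; we remove them with random phases whose product along each block is $1$. Let $\zeta_{j,k}$ ($j\in J$, $1\le k<m$) be independent Steinhaus variables and $\zeta_{j,m}=\prod_{k<m}\overline{\zeta_{j,k}}$. The vectors $x^k=\sum_j\zeta_{j,k}x^{k,j}$ lie in the unit ball because the supports are disjoint, and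
\[
L_a(x^1,\dots,x^m)=\sum_{j_1,\dots,j_m\in J}\Bigl(\prod_{k<m}\zeta_{j_k,k}\overline{\zeta_{j_m,k}}\Bigr)L_a(x^{1,j_1},\dots,x^{m,j_m}).
\]
The factors $\zeta_{j_k,k}\overline{\zeta_{j_m,k}}$, $k<m$, are independent, and the $k$-th has mean $1$ if $j_k=j_m$ and mean $0$ otherwise. So $\mathbb EL_a(x^1,\dots,x^m)=\sum_j\|a\mathbf 1_{Q_j}\|_\infty$, and the left side has modulus at most $\|a\|_\infty$.
\end{proof}

Disjointness is needed in every coordinate. For $m=2$, $a=F_n$ and the rows $Q_j=\{j\}\times[n]$, the sum is $n^2$, while $\|a\|_\infty\le n^{3/2}$ by Example~\ref{ex:fourier}.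

\section{The bilinear case}\label{sec:bilinear}

From now on the weights attached to a matrix $a$ are $b_{\mathbf i}=w_{r(\mathbf i)}$, where $r(\mathbf i)$ is the rank, so that $\|a\|_{\ell_{p,1}}=\sum_{\mathbf i}|a_{\mathbf i}|b_{\mathbf i}$. To use \eqref{eq:thin} one has to decide, for each index, in which direction to slice. The difficulty is that nothing is known about where the small ranks, which carry the large weights, sit in the matrix. The remedy is to record for each row and each column the first moment at which it has collected much weight. For $m=2$, where $p=\frac43$ and $D=\sqrt2$, this suffices.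

\begin{proposition}\label{prop:bilinear}
$\mathrm{BH}_{\ell_{4/3,1}}(2)\le6\sqrt2$.
\end{proposition}

\begin{proof}
Call a row \emph{heavy at scale} $h\in\{0,1,2,\dots\}$ if the sum of $b^2$ over its entries of rank at most $4^h$ is at least $1$. By Lemma~\ref{lem:weights}(ii) the total of $b^2$ over ranks up to $4^h$ is at most $2\cdot2^h$, so at most $2\cdot2^h$ rows are heavy at scale $h$. A row that is heavy at scale $h$ is heavy at all later scales. Let $h_1(s)$ be the first scale at which row $s$ is heavy ($\infty$ if there is none), and define heavy columns and $h_2(t)$ in the same way.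

Let $S_1$ consist of the entries $(s,t)$ with $h_1(s)=\infty$, or with $1\le h_1(s)<\infty$ and rank at most $4^{h_1(s)-1}$. In each row these entries arrive before the row is heavy, so their $b^2$-sum is less than $1$. Define $S_2$ by the same rule for columns. Then $S_1\cup S_2$ is $1$-thin and contributes at most $2\sqrt2\,\|a\|_\infty$.

Every other entry has $H=\max\{h_1(s),h_2(t)\}<\infty$ and rank greater than $4^{H-1}$, so $b^2\le2^{-(H-1)}$ by Lemma~\ref{lem:weights}(i). Put it into $S_1'$ if $h_1(s)=H$ and into $S_2'$ if $h_2(t)=H$. An entry of $S_1'$ in row $s$ lies in a column that is heavy at scale $h=h_1(s)$. There are at most $2\cdot2^h$ of these, so the $b^2$-sum is at most $2\cdot2^h\cdot2^{-(h-1)}=4$. The same holds for $S_2'$ with rows and columns exchanged. This set is $4$-thin and contributes at most $4\sqrt2\,\|a\|_\infty$.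
\end{proof}

For large $m$, estimate \eqref{eq:thin} applied to all indices cannot give a polynomial bound. By the mean value theorem $w_r\ge\frac1pr^{-1/p'}\ge\frac12n^{-(m-1)/2}$ for $r\le n^m$, so $\sum_{\mathbf i}b_{\mathbf i}^2\ge n/4$. There are $mn$ slices, so $[n]^m$ is $\eta$-thin only if $\eta\ge1/(4m)$, and then $m\sqrt\eta\,D\ge\frac12\sqrt m\,2^{(m-1)/2}$. Part of the matrix must be treated differently, and the following example shows how.

\begin{example}\label{ex:blocks}
Let $m=2$, let $I_1,\dots,I_N$ be disjoint sets with $\operatorname{card}I_h=2^h$, and let $|a|=2^{-3h/2}$ on $Q_h=I_h\times I_h$ and $a=0$ elsewhere, with arbitrary phases. Each block has $4^h$ entries, so $\|a\mathbf 1_{Q_h}\|_{\ell_{4/3}}=\|a\mathbf 1_{Q_h}\|_{\ell_{4/3,1}}=2^{-3h/2}4^{3h/4}=1$. Hence $\|a\|_{\ell_{4/3}}=N^{3/4}$ and $\|a\|_{\ell_{4/3,1}}\le N$. Block $h$ occupies the ranks in $(M_{h-1},M_h]$ with $M_h=4+\dots+4^h\ge4^h$ and $M_{h-1}<4^h/3$, so it contributes $2^{-3h/2}(M_h^{3/4}-M_{h-1}^{3/4})\ge1-3^{-3/4}>\frac12$, and $\|a\|_{\ell_{4/3,1}}\ge N/2$.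 Passing through the $\ell_{4/3}$-norm of the whole matrix therefore loses a factor of order $N^{1/4}$. Block by block nothing is lost: by Lemma~\ref{lem:blocks},
\[
\|a\|_{\ell_{4/3,1}}\le N=\sum_h\|a\mathbf 1_{Q_h}\|_{\ell_{4/3}}\le\mathrm B(2)\sum_h\|a\mathbf 1_{Q_h}\|_\infty\le\mathrm B(2)\|a\|_\infty .
\]
\end{example}

A general matrix comes without blocks. The functions $h_k$ of Proposition~\ref{prop:bilinear} supply them: a block collects the indices all of whose coordinates become heavy at about the same scale.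

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Let $m\ge2$ and $\|a\|_\infty\le1$. Put
\[
\varepsilon=D^{-2}=2^{-(m-1)},\qquad c=\frac m\varepsilon=m2^{m-1}.
\]
The choice of $\varepsilon$ cancels the exponential constant: by \eqref{eq:thin}, an $\varepsilon$-thin set contributes at most $m$ to $\sum_{\mathbf i}|a_{\mathbf i}|b_{\mathbf i}$. From $m\le2^{m-1}$ we get
\begin{equation}\label{eq:c}
4c\le2^{2m}.
\end{equation}

\subsection*{Levels of coordinates}
For $h\in\{0,1,2,\dots\}$ and $1\le k\le m$ let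
\[
T^k_h=\Bigl\{t\in[n]:\ \sum_{\mathbf i:\ i_k=t,\ r(\mathbf i)\le2^{hm}}b_{\mathbf i}^2\ge\varepsilon\Bigr\}.
\]
These sets increase with $h$. Summing the defining inequality over $t\in T_h^k$ and using Lemma~\ref{lem:weights}(ii) with $R=2^{hm}$ gives $\varepsilon\operatorname{card}T^k_h\le m2^h$, that is,
\begin{equation}\label{eq:card}
\operatorname{card}T_h^k\le c\,2^h .
\end{equation}
The threshold $2^{hm}$ is the volume of a cube of side $2^h$, so the box $T^1_h\times\dots\times T^m_h$ has at most $c^m$ times as many points as there are ranks below the threshold. The factor $c^m$ is large, but its logarithm is polynomial in $m$, and only logarithms of rank ratios enter Lemma~\ref{lem:weights}(iii).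

The \emph{level} of $t$ in direction $k$ is $h_k(t)=\min\{h:t\in T_h^k\}$, with $h_k(t)=\infty$ if no such $h$ exists; thus $t\in T^k_h$ if and only if $h_k(t)\le h$. For an index $\mathbf i$ put $H(\mathbf i)=\max_kh_k(i_k)$.

\subsection*{Early indices}
Let $E_k$ be the set of $\mathbf i$ with $h_k(i_k)=\infty$, or with $1\le h_k(i_k)<\infty$ and $r(\mathbf i)\le2^{(h_k(i_k)-1)m}$. Elements of $E=E_1\cup\dots\cup E_m$ are called \emph{early}. Fix $k$ and $t$, and let $h=h_k(t)$. If $h=0$, the slice $i_k=t$ does not meet $E_k$. If $1\le h<\infty$, the $b^2$-sum of $E_k$ over the slice is less than $\varepsilon$ because $t\notin T^k_{h-1}$. If $h=\infty$, it is less than $\varepsilon$ because $t\notin T^k_g$ for a scale $g$ with $2^{gm}\ge n^m$. So $E$ is $\varepsilon$-thin.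

Let $\mathbf i\notin E$. Then $H=H(\mathbf i)$ is finite, and
\begin{equation}\label{eq:rank}
r(\mathbf i)>2^{(H-1)m}.
\end{equation}
For $H=0$ the right side is less than $1$; for $H\ge1$ use $\mathbf i\notin E_k$ for a direction $k$ with $h_k(i_k)=H$. We call such a $k$ a \emph{leading direction} of $\mathbf i$.

\subsection*{Where a gain is available}
As in the bilinear case we slice an index $\mathbf i\notin E$ in a leading direction. Fix $k$ and $t$ with $h=h_k(t)<\infty$, and let $P_{k,t}$ be the set of $\mathbf i\notin E$ with $i_k=t$ and leading direction $k$. For $\mathbf i\in P_{k,t}$ we have $H(\mathbf i)=h$, so $i_l\in T^l_h$ for all $l\ne k$. By \eqref{eq:card}, \eqref{eq:rank} and Lemma~\ref{lem:weights}(i),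
\begin{equation}\label{eq:crude}
\operatorname{card}P_{k,t}\le(c2^h)^{m-1},\qquad b^2_{\mathbf i}\le2^{-(h-1)(m-1)}\quad(\mathbf i\in P_{k,t}).
\end{equation}
The resulting bound $(2c)^{m-1}$ for the slice sum exceeds $\varepsilon$ by the factor $(4c)^{m-1}\le2^{2m(m-1)}$. It can be recovered in two ways. If the rank is larger by a factor $2^m$, then the bound for $b^2$ is smaller by a factor $2^{m-1}$, so about $2m$ additional scales suffice. If one coordinate has a level lower by one, the bound for the number of indices halves, so about $2m^2$ levels suffice. Accordingly put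
\[
W=2m,\qquad V=2m^2 .
\]
An index $\mathbf i\notin E$ is called \emph{late} if $r(\mathbf i)>2^{(H(\mathbf i)+W)m}$, and \emph{unbalanced} if $h_l(i_l)<H(\mathbf i)-V$ for some $l$. An index may be both, which does no harm. To see that each of the two sets is $\varepsilon$-thin, let $S_k$ be its subset of indices with leading direction $k$. Then $S_k$ meets the slice $i_k=t$ in a subset of $P_{k,t}$, and in the empty set if $h_k(t)=\infty$.

\emph{Late indices.} A late $\mathbf i\in P_{k,t}$ has $b_{\mathbf i}^2\le2^{-(h+W)(m-1)}$. With the count in \eqref{eq:crude} and with \eqref{eq:c}, the slice sum is at most $(c2^{-W})^{m-1}\le4^{-(m-1)}\le\varepsilon$.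

\emph{Unbalanced indices.} For an unbalanced $\mathbf i\in P_{k,t}$ the exceptional direction $l$ differs from $k$, since $h_k(i_k)=H(\mathbf i)$. It satisfies $0\le h_l(i_l)\le h-V-1$, so $i_l\in T^l_{h-V-1}$. There are $m-1$ choices of $l$, at most $c2^{h-V-1}$ choices of $i_l$, and at most $c2^h$ choices for each of the remaining $m-2$ coordinates. With the weight bound in \eqref{eq:crude} the slice sum is at most
\[
(m-1)(c2^h)^{m-1}2^{-V-1}\,2^{-(h-1)(m-1)}=(m-1)(4c)^{m-1}2^{-V-1}\varepsilon\le2^{m+2m(m-1)-2m^2}\varepsilon\le\varepsilon .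
\]

The early, late and unbalanced indices together contribute at most $3m$.

\subsection*{The core}
Let $G$ be the set of indices that are neither early nor late nor unbalanced. For $\mathbf i\in G$ and $H=H(\mathbf i)$,
\begin{equation}\label{eq:core}
H-V\le h_k(i_k)\le H\quad(1\le k\le m),\qquad2^{(H-1)m}<r(\mathbf i)\le2^{(H+W)m}.
\end{equation}
The first condition places $\mathbf i$ near the diagonal in the space of levels, and the second ties its rank to its level. This is the structure of Example~\ref{ex:blocks}, except that the neighborhood of the diagonal is a band and not a union of disjoint cubes. Two families of disjoint cubes cover it (Figure~\ref{fig:band}).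

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0)--(1,0)--(4,3)--(4,4)--(3,4)--(0,1)--cycle;
\draw[->] (0,0)--(4.5,0) node[right] {$h_1$};
\draw[->] (0,0)--(0,4.5) node[above] {$h_2$};
\draw[thick] (0,0) rectangle (1,1);
\draw[thick] (1,1) rectangle (3,3);
\draw[thick,dashed] (0,0) rectangle (2,2);
\draw[thick,dashed] (2,2) rectangle (4,4);
\node[below] at (1,0) {$V$}; \node[below] at (2,0) {$2V$};
\node[below] at (3,0) {$3V$}; \node[below] at (4,0) {$4V$};
\node[left] at (0,1) {$V$}; \node[left] at (0,2) {$2V$};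
\node[left] at (0,3) {$3V$}; \node[left] at (0,4) {$4V$};
\end{tikzpicture}
\caption{The plane of levels $(h_1,h_2)$ for $m=2$. Core indices have their levels in the shaded band $|h_1-h_2|\le V$. The band is covered by the squares $[(u-1)V,(u+1)V)^2$, drawn solid for $u=0,2$ and dashed for $u=1,3$. Squares with $u$ of the same parity have disjoint projections on both axes.}
\label{fig:band}
\end{figure}

For $u=0,1,2,\dots$ let $G_u=\{\mathbf i\in G:uV\le H(\mathbf i)<(u+1)V\}$ and
\[
Q_u=Q_{u,1}\times\dots\times Q_{u,m},\qquad Q_{u,k}=\{t\in[n]:(u-1)V\le h_k(t)<(u+1)V\}.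
\]
The sets $G_u$ partition $G$, and $G_u\subset Q_u$ by the first part of \eqref{eq:core}. Only finitely many levels occur, so only finitely many $Q_u$ are nonempty. The intervals $[(u-1)V,(u+1)V)$ with $u$ of fixed parity are pairwise disjoint, hence so are the sets $Q_{u,k}$ for each $k$. Lemma~\ref{lem:blocks}, applied once to even and once to odd $u$, gives
\begin{equation}\label{eq:sumblocks}
\sum_u\|a\mathbf 1_{Q_u}\|_\infty\le2 .
\end{equation}
By the second part of \eqref{eq:core}, the ranks in $G_u$ lie between $\alpha=2^{(uV-1)m}$ and $\beta=2^{((u+1)V+W)m}$. The width of this window does not depend on $u$ or $n$: since $m\ge2$ and $\ln2<0.7$,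
\[
1+\ln\frac \beta\alpha=1+m(2m^2+2m+1)\ln2\le\Bigl(\frac18+\Bigl(2+1+\frac14\Bigr)\cdot0.7\Bigr)m^3\le4m^3 .
\]
As $1/p'<\frac12$, we have $(4m^3)^{1/p'}\le2m^{3/2}$. Lemma~\ref{lem:weights}(iii), the inclusion $G_u\subset Q_u$, the definition of $\mathrm B(m)$ applied to the matrices $a\mathbf 1_{Q_u}$, and \eqref{eq:sumblocks} yield
\[
\sum_u\sum_{\mathbf i\in G_u}|a_{\mathbf i}|b_{\mathbf i}\le2m^{3/2}\sum_u\|a\mathbf 1_{Q_u}\|_{\ell_p}\le2m^{3/2}\mathrm B(m)\sum_u\|a\mathbf 1_{Q_u}\|_\infty\le4m^{3/2}\mathrm B(m).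
\]
The enlargement from $G_u$ to $Q_u$ is what makes this work: $G_u$ depends on the ranks and has no product structure, so Lemma~\ref{lem:blocks} does not apply to it, but the $\ell_p$-norm is monotone and lets us pass to the box before the norm of the form appears.

\subsection*{Conclusion}
Adding the parts and using $\mathrm B(m)\ge1$, we obtain
\[
\|a\|_{\ell_{p,1}}\le3m+4m^{3/2}\mathrm B(m)\le7m^{3/2}\mathrm B(m).
\]
Since $7m^{3/2}\mathrm B(m)\ge1$, this is the first inequality of the theorem. The second follows from (c), because $\frac32+\frac{1-\gamma}2=2-\frac\gamma2$. For $m\ge2$ we have $7\kappa=2^{\log_2(7\kappa)}\le m^{\log_2(7\kappa)}$, which gives the bound $m^\delta$. For $m=1$ we have $p=1$ and $w_r=1$, so $\|a\|_{\ell_{1,1}}=\sum_i|a_i|=\|a\|_\infty$ and the constant is $1=1^\delta$. \qed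

\section{A form with many scales: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

We look for a matrix with $\|a\|_\infty\le1$ that has entries on many scales. A group of $2^l$ entries of modulus $\sigma2^{-l/2}$ contributes an amount of order $\sigma$ to the Lorentz norm, because $1/p\ge\frac12$, and the contributions of different $l$ add up. Lemma~\ref{lem:chain} produces such groups. Read $\mathbf i=(i_1,\dots,i_m)$ as a walk on the states $1,2,3$ and $a_{\mathbf i}$ as the product of the amplitudes of its steps. While the walk stays in $\{1,2\}$, each step doubles the number of walks and multiplies the amplitude by about $2^{-1/2}$. Once it rests in state $3$, neither changes much. The time $l$ at which it moves to state $3$ is the scale. If the move has relative amplitude $\sin\theta$, orthogonality charges a factor $\cos\theta$ for every other step, so the $m-1$ scales give a total of order $m\sin\theta\cos^m\theta$. For $\sin\theta=m^{-1/2}$ this is of order $\sqrt m$.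

For $m=1$ the constant is $1$. Let $m\ge2$, let $0<\theta<\pi/2$ with $\sin^2\theta=1/m$, and put
\[
U=\begin{pmatrix}\frac1{\sqrt2}&\frac{\cos\theta}{\sqrt2}&\frac{\sin\theta}{\sqrt2}\\[3pt]
\frac1{\sqrt2}&-\frac{\cos\theta}{\sqrt2}&-\frac{\sin\theta}{\sqrt2}\\[3pt]
0&-\sin\theta&\cos\theta\end{pmatrix},\qquad u=\tfrac1{\sqrt2}(1,1,0),\qquad v=(0,0,1).
\]
The columns of $U$ have length $1$; the first is orthogonal to the other two, and the inner product of the second and third is $\cos\theta\sin\theta-\sin\theta\cos\theta=0$. So $\|U\|_{2\to2}=1$, and the matrix $a$ on $[3]^m$ given by Lemma~\ref{lem:chain} with all $A_k=U$ satisfies $\|a\|_\infty\le1$.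

Let $1\le l\le m-1$ and consider the $2^l$ indices with $i_1,\dots,i_l\in\{1,2\}$ and $i_{l+1}=\dots=i_m=3$. The product defining $a_{\mathbf i}$ consists of $u_{i_1}=\frac1{\sqrt2}$, of $l-1$ entries $U(s,t)$ with $s,t\in\{1,2\}$, each of modulus at least $\frac{\cos\theta}{\sqrt2}$, of one entry $U(i_l,3)$ of modulus $\frac{\sin\theta}{\sqrt2}$, of $m-l-1$ entries $U(3,3)=\cos\theta$, and of $v_3=1$. Therefore
\[
|a_{\mathbf i}|\ge2^{-(l+1)/2}\sin\theta\cos^{m-2}\theta\ge2^{-(l+1)/2}(em)^{-1/2},
\]
since $\cos^{2(m-2)}\theta\ge(1-\frac1m)^{m-1}=(1+\frac1{m-1})^{-(m-1)}\ge e^{-1}$. Hence $a^*_{2^l}\ge2^{-(l+1)/2}(em)^{-1/2}$; the remaining entries of $a$ can only increase $a^*$. On the ranks $2^{l-1}<r\le2^l$ we have $a_r^*\ge a^*_{2^l}$, and the weights sum to $2^{l/p}(1-2^{-1/p})\ge2^{l/2}(1-2^{-1/2})$. Thus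
\[
\|a\|_{\ell_{p,1}}\ge\sum_{l=1}^{m-1}\frac{2^{-(l+1)/2}}{\sqrt{em}}\,2^{l/2}\bigl(1-2^{-1/2}\bigr)=\frac{\sqrt2-1}{2\sqrt e}\cdot\frac{m-1}{\sqrt m}\ge\frac{\sqrt2-1}{4\sqrt e}\sqrt m,
\]
because $m-1\ge m/2$. Finally $\frac{\sqrt2-1}{4\sqrt e}>0.0628>\frac1{16}$. \qed

\begin{remark}
Together with (c), Theorem~\ref{thm:lower} gives $\mathrm{BH}_{\ell_{p_m,1}}(m)/\mathrm B(m)\ge m^{\gamma/2}/(16\kappa)$. The factor $7m^{3/2}$ in Theorem~\ref{thm:upper} therefore cannot be replaced by a constant.
\end{remark}

\section{Symmetric spaces: proof of Theorem~\ref{thm:symmetric}}\label{sec:symmetric}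

\emph{Upper bound.} Lemma~\ref{lem:layers} and Theorem~\ref{thm:upper} give $\|a\|_X\le\Phi_m(X)\,m^\delta\|a\|_\infty$. The normalization $\varphi_X(1)=1$ ensures $m^\delta\Phi_m(X)\ge1$, as the definition of $\mathrm{BH}_X(m)$ requires.

\emph{Lower bound.} Let $\mathrm{BH}=\mathrm{BH}_X(m)<\infty$. We must show $\varphi_X(k)\le2\,\mathrm{BH}\,k^{1/p}$ for every $k$. For $k=1$ this holds since $\varphi_X(1)=1\le\mathrm{BH}$. For $k=n^m$, Example~\ref{ex:fourier} gives the bound even without the factor $2$. But filling the gap between $n^m$ and $(n+1)^m$ by monotonicity of $\varphi_X$ costs a factor up to $(1+\frac1n)^{(m+1)/2}$, which is exponential in $m$. We fill the gap with boxes that grow one side at a time.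

For $n\ge1$ and $0\le j\le m$ put $N_j=(n+1)^jn^{m-j}$. Fix $1\le j\le m$ and let $d_1=\dots=d_j=n+1$ and $d_{j+1}=\dots=d_m=n$, so that $\prod_kd_k=N_j$. For $1\le k<m$ let $A_k$ be $F_{d_k}$ if $d_{k+1}=d_k$, and $F_{d_k}$ with its last column deleted if $d_{k+1}=d_k-1$. Deleting a column restricts the operator to a subspace, so $\|A_k\|_{2\to2}\le\sqrt{d_k}$ in both cases. With $u$ and $v$ the all-ones vectors in $\mathbb C^{d_1}$ and $\mathbb C^{d_m}$, Lemma~\ref{lem:chain} gives a matrix $a$ on $[n+1]^m$ such that $|a|$ is the indicator of a set of $N_j$ elements and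
\[
\|a\|_\infty\le\sqrt{d_1}\,\sqrt{d_m}\prod_{k<m}\sqrt{d_k}=\sqrt{n+1}\,\sqrt{N_j}.
\]
The norm of $X$ depends only on the nonzero part of $a^*$, so $\varphi_X(N_j)\le\mathrm{BH}\sqrt{n+1}\sqrt{N_j}$.

Given $k\ge2$, choose $n\ge1$ with $n^m<k\le(n+1)^m$, and then $1\le j\le m$ with $N_{j-1}<k\le N_j$; this is possible since $N_0=n^m$, $N_m=(n+1)^m$ and the $N_j$ increase. Then $N_j=\frac{n+1}nN_{j-1}\le2k$ and $n+1\le2n\le2k^{1/m}$, so
\[
\varphi_X(k)\le\varphi_X(N_j)\le\mathrm{BH}\,\sqrt{2k^{1/m}}\,\sqrt{2k}=2\,\mathrm{BH}\,k^{\frac12+\frac1{2m}}=2\,\mathrm{BH}\,k^{1/p}.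
\]
Hence $\Phi_m(X)\le2\,\mathrm{BH}_X(m)$.

The two bounds give the equivalence of finiteness. The last assertion follows from Theorem~\ref{thm:upper}, the lower bound and Lemma~\ref{lem:layers}. \qed

\begin{thebibliography}{1}
\bibitem{DM} Andreas Defant and Mieczys{\l}aw Masty{\l}o, \emph{Bohnenblust--Hille inequalities for Lorentz spaces via interpolation}, arXiv:1508.05554 (2015).
\end{thebibliography}
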